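\title{Hyperreflexivity does not imply complete hyperreflexivity}

\begin{abstract}
A subspace $\mathcal S$ of $\mathcal B(\mathcal H)$ is hyperreflexive if the distance from an operator $T$ to $\mathcal S$ is at most a constant times the largest distance from $Tx$ to $\mathcal Sx$ over unit vectors $x$. It is completely hyperreflexive if $\mathcal S\,\bar\otimes\,\mathcal B(\mathcal K)$ is hyperreflexive for $\mathcal K$ separable and infinite-dimensional. We construct a WOT-closed space $L$ of diagonal operators on $\ell_2$ with distance constant at most $3$ such that $L\,\bar\otimes\,\mathcal B(\mathcal K)$ is reflexive but not hyperreflexive. The distance constant of $L\otimes M_n$ lies between $\sqrt n/6$ and $3\sqrt n$, and the upper bound holds for every weak-* closed space of diagonal operators. There is also a commutative unital WOT-closed algebra that is hyperreflexive but not completely hyperreflexive.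
\end{abstract}

\section{Introduction}

Let $\mathcal H$ be a complex Hilbert space and $\mathcal S$ a subspace of $\mathcal B(\mathcal H)$. There are two ways to measure how far an operator $T$ is from $\mathcal S$. One is the distance $\operatorname{dist}(T,\mathcal S)=\inf_{S\in\mathcal S}\|T-S\|$, in which a single $S$ has to approximate $T$ on all vectors at once. The other lets $S$ depend on the vector:
\[
\beta_{\mathcal S}(T)=\sup_{\|x\|=1}\|P_{\mathcal Sx}^\perp Tx\|,
\]
where $P_{\mathcal Sx}$ is the orthogonal projection onto $\overline{\mathcal Sx}$. The operators with $\beta_{\mathcal S}(T)=0$ form the space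
\[
\operatorname{Ref}(\mathcal S)=\{T\in\mathcal B(\mathcal H): Tx\in\overline{\mathcal Sx}\text{ for all }x\in\mathcal H\},
\]
and $\mathcal S$ is \emph{reflexive} if $\mathcal S=\operatorname{Ref}(\mathcal S)$. The quantitative version is as follows: $\mathcal S$ is \emph{hyperreflexive} if there is a constant $C$ with $\operatorname{dist}(T,\mathcal S)\le C\beta_{\mathcal S}(T)$ for all $T\in\mathcal B(\mathcal H)$. The smallest such $C$ is the \emph{distance constant} $\kappa_{\mathcal S}$; we put $\kappa_{\mathcal S}=\infty$ if there is none. The same definitions apply to subspaces of $\mathcal B(\mathcal H_1,\mathcal H_2)$.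

The norm of the component of $Tx$ orthogonal to $\mathcal Sx$ is computed by pairing with unit vectors $y\perp\mathcal Sx$, so
\begin{equation}\label{eq:beta}
\beta_{\mathcal S}(T)=\sup\{|\langle Tx,y\rangle| : \|x\|\le1,\ \|y\|\le1,\ y\perp\mathcal Sx\}.
\end{equation}
This is the form of $\beta_{\mathcal S}$ used throughout. For such $x,y$ and $S\in\mathcal S$ we have $|\langle Tx,y\rangle|=|\langle (T-S)x,y\rangle|\le\|T-S\|$, so $\beta_{\mathcal S}(T)\le\operatorname{dist}(T,\mathcal S)$ always. By the Hahn--Banach theorem, $\operatorname{dist}(T,\mathcal S)$ is the supremum of $|\varphi(T)|$ over all functionals $\varphi$ of norm at most one that vanish on $\mathcal S$. Thus $\mathcal S$ is hyperreflexive when the vector functionals $T\mapsto\langle Tx,y\rangle$ that vanish on $\mathcal S$ already determine the distance up to a constant.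

Let $\mathcal K$ be a separable infinite-dimensional Hilbert space, and let $\mathcal S\,\bar\otimes\,\mathcal B(\mathcal K)$ be the closure in the weak operator topology (WOT) of the span of the operators $S\otimes B$, $S\in\mathcal S$, $B\in\mathcal B(\mathcal K)$, in $\mathcal B(\mathcal H\otimes\mathcal K)$. The space $\mathcal S$ is \emph{completely hyperreflexive} if $\mathcal S\,\bar\otimes\,\mathcal B(\mathcal K)$ is hyperreflexive. The multiplicity is infinite even when $\mathcal H$ is finite-dimensional. The finite-multiplicity analog is $\mathcal S\otimes M_n\subseteq\mathcal B(\mathcal H\otimes\mathbb C^n)$, the space of $n\times n$ operator matrices with entries in $\mathcal S$. The question we answer is posed by Davidson and Levene~\cite{DL}.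

\medskip
\noindent\textbf{Question.} Is every hyperreflexive subspace completely hyperreflexive?
\medskip

The simplest cases suggest that it is. For $\mathcal S=\{0\}$ both quantities equal $\|T\|$ at every multiplicity. For the algebra of all diagonal operators on $\ell_2$, an averaging argument gives the constant $2$ at every multiplicity (Section~\ref{sec:upper}). In general, every $\mathcal S\otimes M_n$ inherits hyperreflexivity from $\mathcal S$, and what is at stake is whether the constants stay bounded in $n$. They need not. For a countable set $\Omega$ we let $\ell_\infty(\Omega)$ act on $\ell_2(\Omega)$ by multiplication, that is, as the diagonal operators.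

\begin{theorem}\label{thm:main}
There are a countable set $\Omega$ and a WOT-closed subspace $L\subseteq\ell_\infty(\Omega)\subseteq\mathcal B(\ell_2(\Omega))$ that is hyperreflexive with $\kappa_L\le3$, such that $L\,\bar\otimes\,\mathcal B(\mathcal K)$ is reflexive but not hyperreflexive. Moreover, $\kappa_{L\otimes M_n}\ge\sqrt n/6$ for all $n$.
\end{theorem}

\begin{theorem}\label{thm:growth}
\textup{(a)} If $\Omega$ is countable and $L\subseteq\ell_\infty(\Omega)$ is a weak-* closed subspace, then $\kappa_{L\otimes M_n}\le3\sqrt n$ for all $n\ge1$. In particular $\kappa_L\le3$.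

\textup{(b)} If $\mathcal S\subseteq\mathcal B(\mathcal H)$ is hyperreflexive, then $\kappa_{\mathcal S\otimes M_n}\le n\,\kappa_{\mathcal S}$ for all $n\ge1$.
\end{theorem}

By Theorem~\ref{thm:main} the order $\sqrt n$ in (a) is best possible for this class of spaces. By (b), failure of complete hyperreflexivity is visible only as $n\to\infty$; Remark~\ref{rem:sup} makes this precise.

\begin{theorem}\label{thm:algebra}
With $L$ as in Theorem~\ref{thm:main},
\[
\mathcal A=\left\{\begin{pmatrix}aI&s\\0&aI\end{pmatrix}: a\in\mathbb C,\ s\in L\right\}\subseteq\mathcal B\big(\ell_2(\Omega)\oplus\ell_2(\Omega)\big)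
\]
is a commutative unital WOT-closed algebra. It is hyperreflexive with $\kappa_{\mathcal A}\le16$, but it is not completely hyperreflexive.
\end{theorem}

The proofs rest on one observation, made in Section~\ref{sec:fields}. A block-diagonal operator is paired with certain functions from $\Omega$ to the trace-class operators on $\mathcal K$. All of them give lower bounds for the distance to $L\,\bar\otimes\,\mathcal B(\mathcal K)$, but $\beta$ sees only those whose values have rank at most one. For scalars and for vectors the rank condition is empty; this gives the upper bounds (Section~\ref{sec:upper}). For matrices it can be made so restrictive that $\beta$ and the distance differ by a factor of order $\sqrt n$ (Section~\ref{sec:example}). Section~\ref{sec:algebra} treats the algebra $\mathcal A$.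

\section{Block-diagonal operators and trace-class fields}\label{sec:fields}

Inner products are linear in the first variable. For vectors $\xi,\eta$, the operator $\xi\eta^*$ is $z\mapsto\langle z,\eta\rangle\xi$. We use three standard facts.
\begin{itemize}
\item[(F1)] The WOT is the weakest topology in which all functionals $X\mapsto\langle X\xi,\eta\rangle$ are continuous. Norm-closed balls are WOT-compact. Hence the distance from $T$ to a WOT-closed subspace $\mathcal S$ is attained: take a WOT cluster point of a sequence $S_k\in\mathcal S$ with $\|T-S_k\|\to\operatorname{dist}(T,\mathcal S)$.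
\item[(F2)] For $A$ of trace class and $B$ bounded, $|\operatorname{tr}(BA)|\le\|B\|\|A\|_1$, and $\|A\|_1=\operatorname{tr}A$ if $A\ge0$. Also $\operatorname{tr}(B\xi\eta^*)=\langle B\xi,\eta\rangle$ and $\|\xi\eta^*\|_1=\|\xi\|\|\eta\|$. So $B\mapsto\operatorname{tr}(BA)$ is WOT-continuous when $A$ has finite rank, and $A=0$ if $\operatorname{tr}(BA)=0$ for all $B$.
\item[(F3)] If $Y$ is a Banach space and $M\subseteq Y^*$ a weak-* closed subspace with preannihilator $M_\perp\subseteq Y$, then $M=(M_\perp)^\perp$ and $\operatorname{dist}(r,M)=\sup\{|r(F)|:F\in M_\perp,\ \|F\|\le1\}$ for $r\in Y^*$.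
\end{itemize}

Let $\Omega$ be countable and $H=\ell_2(\Omega)$, with standard basis $(e_\omega)$. We regard $\ell_\infty(\Omega)$ as the dual of $\ell_1(\Omega)$ under the bilinear pairing $\sum_\omega l(\omega)f(\omega)$. For $p,q\in H$ we have $\langle lp,q\rangle=\sum_\omega l(\omega)p(\omega)\overline{q(\omega)}$ with $p\bar q\in\ell_1(\Omega)$, and conversely
\begin{equation}\label{eq:factor}
\text{every } f\in\ell_1(\Omega)\text{ is } f=p\bar q \text{ with } \|p\|^2=\|q\|^2=\|f\|_1
\end{equation}
(take $q=|f|^{1/2}$, and $p=f/|f|^{1/2}$ where $f\ne0$, $p=0$ elsewhere). So the WOT and the weak-* topology agree on $\ell_\infty(\Omega)$. Since $\ell_\infty(\Omega)$ is cut out of $\mathcal B(H)$ by the equations $\langle Xe_{\omega'},e_\omega\rangle=0$, $\omega\ne\omega'$, a subspace $L\subseteq\ell_\infty(\Omega)$ is weak-* closed if and only if it is WOT-closed in $\mathcal B(H)$.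

For a Hilbert space $\mathcal K$, write vectors of $H\otimes\mathcal K$ as $\xi=(\xi_\omega)_{\omega\in\Omega}$ with $\xi_\omega\in\mathcal K$. An operator $X:H\otimes\mathcal K_1\to H\otimes\mathcal K_2$ has blocks $X_{\omega\omega'}\in\mathcal B(\mathcal K_1,\mathcal K_2)$. It is \emph{block-diagonal} if $X_{\omega\omega'}=0$ for $\omega\neq\omega'$; then we write $X=(X_\omega)$, and $\|X\|=\sup_\omega\|X_\omega\|$. The block-diagonal operators form a WOT-closed space that contains every $l\otimes B=(l(\omega)B)$, so $L\,\bar\otimes\,\mathcal B(\mathcal K)$ consists of block-diagonal operators.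

\begin{definition}
Let $E\subseteq\ell_1(\Omega)$ be a subspace. An \emph{$E$-field} is a family $F=(F_\omega)_{\omega\in\Omega}$ of trace-class operators on $\mathcal K$ such that $\|F\|:=\sum_\omega\|F_\omega\|_1<\infty$ and the function $\omega\mapsto\operatorname{tr}(BF_\omega)$ lies in $E$ for every $B\in\mathcal B(\mathcal K)$. It is a \emph{rank-one} field if $\operatorname{rank}F_\omega\le1$ for all $\omega$. For $X\in\mathcal B(H\otimes\mathcal K)$ put $[X,F]=\sum_\omega\operatorname{tr}(X_{\omega\omega}F_\omega)$.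
\end{definition}

For example, $F_\omega=\sum_k f_k(\omega)A_k$ is an $E$-field for any finitely many $f_k\in E$ and trace-class $A_k$. By (F2), $|[X,F]|\le\|X\|\|F\|$.

\begin{lemma}\label{lem:fields}
Let $L\subseteq\ell_\infty(\Omega)$ be a subspace, $E=L_\perp\subseteq\ell_1(\Omega)$, $\mathcal K$ any Hilbert space and $\mathcal M=L\,\bar\otimes\,\mathcal B(\mathcal K)$.

\textup{(a)} If $F$ is a finitely supported $E$-field with finite-rank values, then $|[T,F]|\le\operatorname{dist}(T,\mathcal M)\,\|F\|$ for all $T\in\mathcal B(H\otimes\mathcal K)$.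

\textup{(b)} If $T$ is block-diagonal, then
\[
\beta_{\mathcal M}(T)=\sup\{|[T,F]| : F\text{ a rank-one $E$-field},\ \|F\|\le1\}.
\]
\end{lemma}

\begin{proof}
(a) The functional $X\mapsto[X,F]$ is WOT-continuous by (F2). On $l\otimes B$ with $l\in L$ it equals $\sum_\omega l(\omega)\operatorname{tr}(BF_\omega)=0$, so it vanishes on $\mathcal M$. Hence $|[T,F]|=|[T-X,F]|\le\|T-X\|\|F\|$ for $X\in\mathcal M$.

(b) For $\xi,\eta\in H\otimes\mathcal K$ put $F_\omega=\xi_\omega\eta_\omega^*$. Then $\|F\|=\sum_\omega\|\xi_\omega\|\|\eta_\omega\|\le\|\xi\|\|\eta\|$, and $\langle T\xi,\eta\rangle=\sum_\omega\langle T_\omega\xi_\omega,\eta_\omega\rangle=[T,F]$. By WOT-continuity, $\eta\perp\mathcal M\xi$ if and only if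
\[
0=\langle(l\otimes B)\xi,\eta\rangle=\sum_\omega l(\omega)\operatorname{tr}(BF_\omega)\qquad(l\in L,\ B\in\mathcal B(\mathcal K)),
\]
that is, if and only if $F$ is an $E$-field. With \eqref{eq:beta} this gives the inequality $\le$. Conversely, a rank-one field with $\|F\|\le1$ can be written $F_\omega=\xi_\omega\eta_\omega^*$ with $\|\xi_\omega\|^2=\|\eta_\omega\|^2=\|F_\omega\|_1$, and then $\|\xi\|^2=\|\eta\|^2=\|F\|\le1$.
\end{proof}

For $\mathcal K=\mathbb C$ an $E$-field is an element of $E$ and the rank condition is empty. So if $L$ is weak-* closed, (b) and (F3) give $\beta_L(T)=\operatorname{dist}(T,L)$ for every diagonal $T$. At multiplicity two this already fails on three points.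

\begin{example}\label{ex:three}
Let $\Omega=\{1,2,3\}$, $L=\mathbb C\,(1,1,-1)$ and $\mathcal K=\mathbb C^2$ with basis $e_1,e_2$. Then $E=\{f:f(3)=f(1)+f(2)\}$, and the $E$-fields are the triples $(A_1,A_2,A_1+A_2)$. Let $y_1=\frac45e_1+\frac35e_2$, $y_2=\frac35e_1+\frac45e_2$ and $T=(y_1e_1^*,\,y_2e_2^*,\,I)$, so that $\|T\|=1$. We claim that
\[
\beta_{L\otimes M_2}(T)<1=\operatorname{dist}(T,L\otimes M_2).
\]
The field $F=(e_1y_1^*,\,e_2y_2^*,\,Q)$ with $Q=e_1y_1^*+e_2y_2^*=\frac15\left(\begin{smallmatrix}4&3\\3&4\end{smallmatrix}\right)\ge0$ has $\|F\|=1+1+\frac85=[T,F]$. So the distance is $1$ by Lemma~\ref{lem:fields}(a). This field has rank two at the third point. The supremum in Lemma~\ref{lem:fields}(b) is over a compact set; suppose it equals $1$ and is attained at $F$, normalized so that $[T,F]=1$. Since $|\operatorname{tr}(T_\omega F_\omega)|\le\|F_\omega\|_1$ and $\|F\|\le1$, we have $\operatorname{tr}(T_\omega F_\omega)=\|F_\omega\|_1$ at each point. For $F_1=\xi\eta^*$ this reads $\langle\xi,e_1\rangle\langle y_1,\eta\rangle=\|\xi\|\|\eta\|$,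 which forces $F_1=s\,e_1y_1^*$ with $s\ge0$. In the same way $F_2=t\,e_2y_2^*$ with $t\ge0$. For $F_3=\xi\eta^*$ it reads $\langle\xi,\eta\rangle=\|\xi\|\|\eta\|$, so $F_3\ge0$. But $F_3=F_1+F_2=\frac15\left(\begin{smallmatrix}4s&3s\\3t&4t\end{smallmatrix}\right)$. Self-adjointness gives $s=t$, and $\det F_3=\frac{7}{25}st=0$ gives $s=t=0$. Then $F=0$, a contradiction.
\end{example}

\section{Upper bounds}\label{sec:upper}

The first step reduces matters to block-diagonal operators, at a cost that does not depend on the multiplicity. For $X:H\otimes\mathcal K_1\to H\otimes\mathcal K_2$ let $\Delta(X)=(X_{\omega\omega})$ be its block-diagonal part.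

\begin{lemma}\label{lem:average}
Let $\mathcal N\subseteq\mathcal B(H\otimes\mathcal K_1,H\otimes\mathcal K_2)$ be a subspace of block-diagonal operators. For every $X\in\mathcal B(H\otimes\mathcal K_1,H\otimes\mathcal K_2)$,
\[
\|X-\Delta(X)\|\le2\beta_{\mathcal N}(X)\qquad\text{and}\qquad\beta_{\mathcal N}(\Delta(X))\le\beta_{\mathcal N}(X).
\]
\end{lemma}

\begin{proof}
Let $G=\{\pm1\}^\Omega$, a compact group, with Haar probability measure $d\sigma$. Each $\sigma\in G$ is a self-adjoint diagonal unitary on $H$; put $U_i=\sigma\otimes 1_{\mathcal K_i}$ for $i=1,2$. The maps $\sigma\mapsto U_i\xi$ are norm-continuous by dominated convergence, so $\int_G\langle XU_1\xi,U_2\eta\rangle\,d\sigma$ is a bounded sesquilinear form in $\xi,\eta$. On $\xi=e_{\omega'}\otimes a$, $\eta=e_\omega\otimes b$ it equals $\langle X_{\omega\omega'}a,b\rangle\int\sigma_\omega\sigma_{\omega'}\,d\sigma$, and the integral is $1$ for $\omega=\omega'$ and $0$ otherwise. Hence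
\begin{equation}\label{eq:Delta}
\langle\Delta(X)\xi,\eta\rangle=\int_G\langle XU_1\xi,U_2\eta\rangle\,d\sigma\qquad\text{for all }\xi,\eta.
\end{equation}
Write $\beta=\beta_{\mathcal N}(X)$. By \eqref{eq:Delta}, $\|X-\Delta(X)\|\le\sup_\sigma\|X-U_2XU_1\|=\sup_\sigma\|XU_1-U_2X\|$. Fix $\sigma$ and write $\sigma=2p-1$ with $p$ a diagonal projection, $p_i=p\otimes1_{\mathcal K_i}$. Then
\[
XU_1-U_2X=2(Xp_1-p_2X)=2\big(p_2^\perp Xp_1-p_2Xp_1^\perp\big).
\]
The two terms have orthogonal initial spaces and orthogonal ranges, so the norm is $2\max(\|p_2^\perp Xp_1\|,\|p_2Xp_1^\perp\|)$. If $\xi\in\operatorname{ran}p_1$ and $\eta\in\operatorname{ran}p_2^\perp$, then $\mathcal N\xi\subseteq\operatorname{ran}p_2$ because $\mathcal N$ is block-diagonal. So $\eta\perp\mathcal N\xi$ and $|\langle X\xi,\eta\rangle|\le\beta\|\xi\|\|\eta\|$. Thus $\|p_2^\perp Xp_1\|\le\beta$, and replacing $p$ by $p^\perp$ gives $\|p_2Xp_1^\perp\|\le\beta$. This is the first inequality.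

For the second, let $\eta\perp\mathcal N\xi$ with $\|\xi\|,\|\eta\|\le1$. Each $N\in\mathcal N$ satisfies $NU_1=U_2N$, so $\langle NU_1\xi,U_2\eta\rangle=\langle N\xi,\eta\rangle=0$. Thus the integrand in \eqref{eq:Delta} has modulus at most $\beta$ for every $\sigma$.
\end{proof}

Every block-diagonal operator on $H\otimes\mathcal K$ is the WOT-limit of its truncations to finite subsets of $\Omega$, so it lies in $\ell_\infty(\Omega)\,\bar\otimes\,\mathcal B(\mathcal K)$. The first inequality therefore shows that this space has distance constant at most $2$, for any $\mathcal K$.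

For a general $L$ it remains to compare the two quantities on block-diagonal operators. They agree not only for scalars but also for rows, because the fields that pair with rows are vector-valued and a vector has rank at most one. Let $L\otimes M_{1,m}\subseteq\mathcal B(H\otimes\mathbb C^m,H)$ be the space of rows $[l_1,\dots,l_m]$ with $l_j\in L$.

\begin{lemma}[Row lemma]\label{lem:row}
Let $L\subseteq\ell_\infty(\Omega)$ be weak-* closed and $m\ge1$. Then $\operatorname{dist}(R,L\otimes M_{1,m})\le3\,\beta_{L\otimes M_{1,m}}(R)$ for every $R\in\mathcal B(H\otimes\mathbb C^m,H)$.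
\end{lemma}

\begin{proof}
Put $\mathcal N=L\otimes M_{1,m}$ and $r=\Delta(R)$. By Lemma~\ref{lem:average} with $\mathcal K_1=\mathbb C^m$, $\mathcal K_2=\mathbb C$, it suffices to show $\operatorname{dist}(r,\mathcal N)\le\beta_{\mathcal N}(r)$, for then $\operatorname{dist}(R,\mathcal N)\le\|R-r\|+\beta_{\mathcal N}(r)\le3\beta_{\mathcal N}(R)$.

A block-diagonal row is a family $r_\omega=(r_\omega^1,\dots,r_\omega^m)$ with operator norm $\sup_\omega\|r_\omega\|_2$. These rows form the space $\ell_\infty(\Omega;\ell_2^m)$, the dual of $\ell_1(\Omega;\ell_2^m)$ under $\sum_{\omega,j}r_\omega^jF_\omega^j$. The subspace $\mathcal N$ is weak-* closed because each component $r^j$ depends weak-* continuously on $r$ and $L$ is weak-* closed. Testing against rows with one nonzero entry shows that $\mathcal N_\perp$ is the set of $F$ with $F^j\in L_\perp$ for all $j$. By (F3), $\operatorname{dist}(r,\mathcal N)$ is the supremum of $|\sum_{\omega,j}r_\omega^jF_\omega^j|$ over $F\in\mathcal N_\perp$ with $\sum_\omega\|F_\omega\|_2\le1$. Given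 such an $F$, put $y_\omega=\|F_\omega\|_2^{1/2}$ and $\xi_\omega=F_\omega/\|F_\omega\|_2^{1/2}$ (or $0$ if $F_\omega=0$). Then $\|\xi\|,\|y\|\le1$ and $\xi^j_\omega\overline{y_\omega}=F^j_\omega$. For every block-diagonal row $s$ we get $\langle s\xi,y\rangle=\sum_{\omega,j}s^j_\omega F^j_\omega$. Taking $s\in\mathcal N$ gives $y\perp\mathcal N\xi$, and taking $s=r$ gives $|\sum_{\omega,j}r^j_\omega F^j_\omega|\le\beta_{\mathcal N}(r)$.
\end{proof}

Weak-* closedness of $L$ enters only through (F3). It cannot be dropped: for infinite $\Omega$ and $L=c_0(\Omega)$ we have $Ix\in\overline{Lx}$ for all $x$, so $\beta_L(I)=0$, while $\operatorname{dist}(I,L)=1$.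

\begin{proof}[Proof of Theorem~\ref{thm:growth}]
Let $e_1,\dots,e_n$ be the standard basis of $\mathbb C^n$.

(a) Let $T\in\mathcal B(H\otimes\mathbb C^n)$ have rows $R^{(i)}$, and let $\beta=\beta_{L\otimes M_n}(T)$. For any $X\in\mathcal B(H\otimes\mathbb C^n)$ with $i$th row $X^{(i)}$ we have $\langle X\xi,y\otimes e_i\rangle=\langle X^{(i)}\xi,y\rangle$. So $y\perp(L\otimes M_{1,n})\xi$ implies $y\otimes e_i\perp(L\otimes M_n)\xi$, and therefore $\beta_{L\otimes M_{1,n}}(R^{(i)})\le\beta$. By Lemma~\ref{lem:row} and (F1) there are rows $S^{(i)}\in L\otimes M_{1,n}$ with $\|R^{(i)}-S^{(i)}\|\le3\beta$. Let $S\in L\otimes M_n$ have these rows. Then $\|(T-S)\xi\|^2=\sum_i\|(R^{(i)}-S^{(i)})\xi\|^2\le9n\beta^2\|\xi\|^2$.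

(b) Let $T=[T_{ij}]\in\mathcal B(\mathcal H\otimes\mathbb C^n)$ and $\beta=\beta_{\mathcal S\otimes M_n}(T)$. Since $\langle X(x\otimes e_j),y\otimes e_i\rangle=\langle X_{ij}x,y\rangle$, the relation $y\perp\mathcal Sx$ implies $y\otimes e_i\perp(\mathcal S\otimes M_n)(x\otimes e_j)$, and so $\beta_{\mathcal S}(T_{ij})\le\beta$. Given $\epsilon>0$, choose $S_{ij}\in\mathcal S$ with $\|T_{ij}-S_{ij}\|\le\kappa_{\mathcal S}\beta+\epsilon$. By the Cauchy--Schwarz inequality, $\|[X_{ij}]\xi\|^2=\sum_i\|\sum_jX_{ij}\xi_j\|^2\le\sum_{i,j}\|X_{ij}\|^2\,\|\xi\|^2$. Hence $\|T-[S_{ij}]\|\le n(\kappa_{\mathcal S}\beta+\epsilon)$.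
\end{proof}

\begin{remark}\label{rem:sup}
If $\mathcal S$ is WOT-closed and $\mathcal M=\mathcal S\,\bar\otimes\,\mathcal B(\mathcal K)$ with $\mathcal K=\ell_2(\mathbb N)$, then $\kappa_{\mathcal M}=\sup_n\kappa_{\mathcal S\otimes M_n}$. Let $P_n$ be the projection onto $\mathcal H\otimes\mathbb C^n$ and regard $\mathcal M_n=\mathcal S\otimes M_n$ as a WOT-closed subspace of $\mathcal M$; then $P_n\mathcal MP_n=\mathcal M_n$. For $\xi,\eta\in\operatorname{ran}P_n$ we have $\langle X\xi,\eta\rangle=\langle P_nXP_n\xi,\eta\rangle$, so $\eta\perp\mathcal M_n\xi$ implies $\eta\perp\mathcal M\xi$, and $\beta_{\mathcal M_n}(P_nTP_n)\le\beta_{\mathcal M}(T)$. If $C=\sup_n\kappa_{\mathcal M_n}<\infty$, choose $S_n\in\mathcal M_n$ with $\|P_nTP_n-S_n\|\le C\beta_{\mathcal M}(T)$; a WOT cluster point $S\in\mathcal M$ satisfies $\|T-S\|\le C\beta_{\mathcal M}(T)$. Conversely, let $T=P_nTP_n$. Compression gives $\operatorname{dist}(T,\mathcal M_n)\le\operatorname{dist}(T,\mathcal M)$, and $\eta\perp\mathcal M\xi$ implies $P_n\eta\perp\mathcal M_nP_n\xi$,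 so $\beta_{\mathcal M}(T)\le\beta_{\mathcal M_n}(T)$. Thus $\kappa_{\mathcal M_n}\le\kappa_{\mathcal M}$.
\end{remark}

\section{A space with distance constants of order \texorpdfstring{$\sqrt n$}{sqrt(n)}}\label{sec:example}

\subsection{Two lemmas}

We look for functions $f_\lambda$ on a finite set, indexed by a finite set $I$ and spanning a space $E$, such that the rank-one fields among all fields $\sum_\lambda f_\lambda A_\lambda$ are few and easy to describe. The three points of Example~\ref{ex:three} show how: a field there is rank-one when $A_1$, $A_2$ and $A_1+A_2$ have rank at most one. If there is such a triple of points for each pair of coefficients, the next lemma applies.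

\begin{lemma}\label{lem:rank}
Let $(A_\lambda)_{\lambda\in I}$ be operators on $\mathcal K\ne0$ such that $A_\lambda$ and $A_\lambda+A_\mu$ have rank at most one for all $\lambda\ne\mu$. Then either \textup{(i)} $A_\lambda=uv_\lambda^*$ for all $\lambda$, with a fixed unit vector $u$, or \textup{(ii)} $A_\lambda=u_\lambda v^*$ for all $\lambda$, with a fixed unit vector $v$.
\end{lemma}

\begin{proof}
Discard the $A_\lambda$ that are zero and write the others as $A_\lambda=u_\lambda v_\lambda^*$ with nonzero vectors, among which parallelism ($\parallel$) is an equivalence relation. If $v_\lambda\nparallel v_\mu$, there are $z,z'$ with $\langle z,v_\lambda\rangle=\langle z',v_\mu\rangle=1$ and $\langle z,v_\mu\rangle=\langle z',v_\lambda\rangle=0$. Then $(A_\lambda+A_\mu)z=u_\lambda$ and $(A_\lambda+A_\mu)z'=u_\mu$, so $u_\lambda\parallel u_\mu$. Thus each pair has $u_\lambda\parallel u_\mu$ or $v_\lambda\parallel v_\mu$. Suppose that not all $u_\lambda$ are parallel, say $u_\lambda\nparallel u_\mu$, so that $v_\lambda\parallel v_\mu$.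 If some $v_\nu\nparallel v_\lambda$, then also $v_\nu\nparallel v_\mu$, so $u_\nu\parallel u_\lambda$ and $u_\nu\parallel u_\mu$, a contradiction. So all $u_\lambda$ are parallel or all $v_\lambda$ are parallel. Absorb the scalars, using $(cu)w^*=u(\bar cw)^*$, and take the zero vector for the discarded indices.
\end{proof}

In either case the field is a vector-valued function times a fixed vector. Such a field must be prevented from concentrating at a single point $\omega$, where it could detect the full norm $\|T_\omega\|$. Products of independent signs have this property. Let $\mathbb E$ denote expectation over independent uniform signs $\varepsilon_1,\dots,\varepsilon_n,\delta_1,\dots,\delta_n\in\{\pm1\}$.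

\begin{lemma}[Khintchine-type inequality]\label{lem:khin}
For vectors $w_{ij}$, $1\le i,j\le n$, in a Hilbert space,
\[
\mathbb E\Big\|\sum_{i,j}\varepsilon_i\delta_jw_{ij}\Big\|\ge\frac13\Big(\sum_{i,j}\|w_{ij}\|^2\Big)^{1/2}.
\]
\end{lemma}

\begin{proof}
First let $Y=\sum_i\varepsilon_iw_i$. Then $\|Y\|^2=\sum_i\|w_i\|^2+2\sum_{i<k}\varepsilon_i\varepsilon_k\operatorname{Re}\langle w_i,w_k\rangle$. The functions $1$ and $\varepsilon_i\varepsilon_k$, $i<k$, are orthonormal, so
\begin{equation}\label{eq:fourth}
\mathbb E\|Y\|^4=\Big(\sum_i\|w_i\|^2\Big)^2+4\sum_{i<k}(\operatorname{Re}\langle w_i,w_k\rangle)^2\le3\Big(\sum_i\|w_i\|^2\Big)^2,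
\end{equation}
since $4\sum_{i<k}\|w_i\|^2\|w_k\|^2\le2(\sum_i\|w_i\|^2)^2$. Now let $X=\sum_{i,j}\varepsilon_i\delta_jw_{ij}$ and $s^2=\sum_{i,j}\|w_{ij}\|^2>0$. The functions $\varepsilon_i\delta_j$ are orthonormal, so $\mathbb E\|X\|^2=s^2$. Let $W_j=(w_{1j},\dots,w_{nj})$ in the $n$-fold direct sum. For fixed $\delta$, \eqref{eq:fourth} gives
\[
\mathbb E_\varepsilon\|X\|^4\le3\Big(\sum_i\Big\|\sum_j\delta_jw_{ij}\Big\|^2\Big)^2=3\Big\|\sum_j\delta_jW_j\Big\|^4 ,
\]
and \eqref{eq:fourth} applied to $\sum_j\delta_jW_j$ gives $\mathbb E\|X\|^4\le9(\sum_j\|W_j\|^2)^2=9s^4$. By H\"older's inequality with exponents $3/2$ and $3$,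
\[
s^2=\mathbb E\big(\|X\|^{2/3}\|X\|^{4/3}\big)\le(\mathbb E\|X\|)^{2/3}(9s^4)^{1/3}.
\]
Raising to the power $3/2$ gives $s^3\le3s^2\,\mathbb E\|X\|$.
\end{proof}

\subsection{The space \texorpdfstring{$L$}{L} and the test operators}

Fix $n\ge1$ and let $I=\{1,\dots,n\}^2$. The finite set $\Omega_n=\Omega_n^0\sqcup\Omega_n^1$ consists of \emph{sign points} and \emph{control points}:
\[
\Omega_n^0=\{\pm1\}^n\times\{\pm1\}^n,\qquad\Omega_n^1=I\sqcup\{\text{two-element subsets }\{\lambda,\mu\}\subseteq I\}.
\]
Let $N=|\Omega_n^1|$ and $\tau=n/(2N)$. For $(i,j)\in I$ define $f_{ij}:\Omega_n\to\mathbb R$ by $f_{ij}(\varepsilon,\delta)=4^{-n}\varepsilon_i\delta_j$ on the sign points, $f_{ij}(\omega)=\tau$ if $\omega$ is the control point $(i,j)$ or a two-element subset containing $(i,j)$, and $f_{ij}(\omega)=0$ at the other control points. Thus $F=\sum_{\lambda\in I}f_\lambda A_\lambda$ has the values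
\begin{equation}\label{eq:values}
F_{(\varepsilon,\delta)}=4^{-n}\sum_{i,j}\varepsilon_i\delta_jA_{ij},\qquad F_\lambda=\tau A_\lambda,\qquad F_{\{\lambda,\mu\}}=\tau(A_\lambda+A_\mu).
\end{equation}
Let $E_n=\operatorname{span}\{f_\lambda:\lambda\in I\}$ and $L_n=E_n^\perp\subseteq\ell_\infty(\Omega_n)$. Then $(L_n)_\perp=E_n$: it contains $E_n$, and both have dimension $|\Omega_n|-\dim L_n$. Finally let
\[
\Omega=\bigsqcup_{n\ge1}\Omega_n,\qquad L=\{l\in\ell_\infty(\Omega): l|_{\Omega_n}\in L_n\text{ for all }n\},\qquad E=L_\perp .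
\]
Functions on $\Omega_n$ are extended by zero to $\Omega$. Then $L$ is the annihilator of $\bigcup_nE_n$, so it is weak-* closed and WOT-closed, and $E_n\subseteq E$. Since $L_n\subseteq L$, every $g\in E$ has $g|_{\Omega_n}\in(L_n)_\perp=E_n$.

Let $\mathcal K$ be a Hilbert space with $n\le\dim\mathcal K\le\aleph_0$, let $e_1,\dots,e_n\in\mathcal K$ be orthonormal, and let $\mathcal M=L\,\bar\otimes\,\mathcal B(\mathcal K)$; for $\mathcal K=\mathbb C^n$ this is $L\otimes M_n$. Identify a sign sequence $\varepsilon$ with the vector $\sum_i\varepsilon_ie_i\in\mathcal K$, of norm $\sqrt n$. With the matrix units $A_{ij}=e_ie_j^*$ as coefficients, the field \eqref{eq:values} is $4^{-n}\varepsilon\delta^*$ at the sign point $(\varepsilon,\delta)$. The test operator is chosen to norm it there: $T^{(n)}$ is block-diagonal with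
\[
T^{(n)}_{(\varepsilon,\delta)}=\delta\varepsilon^*\quad\text{for }(\varepsilon,\delta)\in\Omega_n^0,\qquad T^{(n)}_\omega=0\quad\text{otherwise},
\]
so that $\|T^{(n)}\|=n$.

\begin{proposition}\label{prop:dist}
$\operatorname{dist}(T^{(n)},\mathcal M)\ge n/2$.
\end{proposition}

\begin{proof}
Let $F=\sum_{i,j}f_{ij}\,e_ie_j^*$, a finitely supported $E$-field with finite-rank values. At each of the $4^n$ sign points, $\|F_{(\varepsilon,\delta)}\|_1=4^{-n}\|\varepsilon\|\|\delta\|=4^{-n}n$. At each of the $N$ control points, $\|F_\omega\|_1\le2\tau$ by \eqref{eq:values}. So $\|F\|\le n+2\tau N=2n$. Also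
\[
[T^{(n)},F]=\sum_{\varepsilon,\delta}4^{-n}\operatorname{tr}(\delta\varepsilon^*\varepsilon\delta^*)=\sum_{\varepsilon,\delta}4^{-n}\|\varepsilon\|^2\|\delta\|^2=n^2 .
\]
Lemma~\ref{lem:fields}(a) gives $\operatorname{dist}(T^{(n)},\mathcal M)\ge n^2/(2n)$.
\end{proof}

\begin{proposition}\label{prop:beta}
$\beta_{\mathcal M}(T^{(n)})\le3\sqrt n$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:fields}(b) we must show $|[T^{(n)},F]|\le3\sqrt n$ for every rank-one $E$-field $F$ with $\|F\|\le1$.

\emph{The coefficients of $F$.} For $B\in\mathcal B(\mathcal K)$ the function $\omega\mapsto\operatorname{tr}(BF_\omega)$ on $\Omega_n$ lies in $E_n$, so it equals $\sum_\lambda a_\lambda(B)f_\lambda$ for some scalars $a_\lambda(B)$. At the control point $\lambda$ only $f_\lambda$ is nonzero, so $a_\lambda(B)=\operatorname{tr}(BA_\lambda)$ with $A_\lambda:=\tau^{-1}F_\lambda$. Hence $\operatorname{tr}\big(B(F_\omega-\sum_\lambda f_\lambda(\omega)A_\lambda)\big)=0$ for all $B$, and (F2) gives $F_\omega=\sum_\lambda f_\lambda(\omega)A_\lambda$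 on $\Omega_n$. So \eqref{eq:values} holds. At the control points it says that $A_\lambda$ and $A_\lambda+A_\mu$ have rank at most one, and we are in case (i) or (ii) of Lemma~\ref{lem:rank}.

\emph{Norm and pairing.} Summing over the sign points with weight $4^{-n}$ is taking the expectation, so
\begin{equation}\label{eq:norm}
\mathbb E\Big\|\sum_{i,j}\varepsilon_i\delta_jA_{ij}\Big\|_1=\sum_{\omega\in\Omega_n^0}\|F_\omega\|_1\le1 .
\end{equation}
Since $\operatorname{tr}(\delta\varepsilon^*A)=\langle A\delta,\varepsilon\rangle=\sum_{k,l}\varepsilon_k\delta_l\langle Ae_l,e_k\rangle$ and the functions $\varepsilon_i\delta_j$ are orthonormal,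
\begin{equation}\label{eq:pair}
[T^{(n)},F]=\mathbb E\sum_{i,j}\sum_{k,l}\varepsilon_i\delta_j\varepsilon_k\delta_l\langle A_{ij}e_l,e_k\rangle=\sum_{i,j}\langle A_{ij}e_j,e_i\rangle .
\end{equation}

\emph{Case (i): $A_{ij}=uv_{ij}^*$, $\|u\|=1$.} The signs are real, so $\sum\varepsilon_i\delta_jA_{ij}=u(\sum\varepsilon_i\delta_jv_{ij})^*$ has trace norm $\|\sum\varepsilon_i\delta_jv_{ij}\|$. By \eqref{eq:norm} and Lemma~\ref{lem:khin}, $\sum_{i,j}\|v_{ij}\|^2\le9$. Now $\langle A_{ij}e_j,e_i\rangle=\langle u,e_i\rangle\langle e_j,v_{ij}\rangle$ and $\sum_i|\langle u,e_i\rangle|^2\le1$. By \eqref{eq:pair} and the Cauchy--Schwarz inequality, first in $i$ and then in $j$,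
\[
|[T^{(n)},F]|\le\sum_i|\langle u,e_i\rangle|\sum_j\|v_{ij}\|\le\Big(\sum_i\Big(\sum_j\|v_{ij}\|\Big)^2\Big)^{1/2}\le\Big(n\sum_{i,j}\|v_{ij}\|^2\Big)^{1/2}\le3\sqrt n .
\]

\emph{Case (ii): $A_{ij}=u_{ij}v^*$, $\|v\|=1$.} Here $\|\sum\varepsilon_i\delta_jA_{ij}\|_1=\|\sum\varepsilon_i\delta_ju_{ij}\|$, so $\sum_{i,j}\|u_{ij}\|^2\le9$, and $\langle A_{ij}e_j,e_i\rangle=\langle e_j,v\rangle\langle u_{ij},e_i\rangle$. Hence
\[
|[T^{(n)},F]|\le\sum_j|\langle e_j,v\rangle|\sum_i\|u_{ij}\|\le\Big(\sum_j\Big(\sum_i\|u_{ij}\|\Big)^2\Big)^{1/2}\le3\sqrt n .\qedhere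
\]
\end{proof}

\begin{remark}
Each ingredient is needed. Without the control points, the field of Proposition~\ref{prop:dist} would have the values $4^{-n}\varepsilon\delta^*$ only; it would be a rank-one field of norm $n$, and $\beta$ would be $n^2/n=\|T^{(n)}\|$. It is excluded because $e_ie_j^*+e_ke_l^*$ has rank two for $i\ne k$, $j\ne l$. Proposition~\ref{prop:beta} uses only $\tau\ne0$, since rank does not see the weight, while Proposition~\ref{prop:dist} needs $\tau$ small; so the control points can be numerous and still cost little. Finally, if $E_n$ contained the indicator function of a sign point $(\varepsilon,\delta)$, the field supported there with value $\varepsilon\delta^*/n$ would again give $\beta=n$.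
\end{remark}

\subsection{Proof of Theorem~\ref{thm:main}}

The space $L$ is WOT-closed, and $\kappa_L\le3$ by Theorem~\ref{thm:growth}(a). If $\dim\mathcal K\ge n$ and $\operatorname{dist}(\cdot,\mathcal M)\le C\beta_{\mathcal M}(\cdot)$, then Propositions~\ref{prop:dist} and~\ref{prop:beta} give $n/2\le3C\sqrt n$, that is, $C\ge\sqrt n/6$. For $\mathcal K=\mathbb C^n$ this is $\kappa_{L\otimes M_n}\ge\sqrt n/6$. For $\mathcal K$ separable and infinite-dimensional it applies to the same space $\mathcal M=L\,\bar\otimes\,\mathcal B(\mathcal K)$ for every $n$, so no finite $C$ exists.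

It remains to show that this $\mathcal M$ is reflexive. Here elementary tensors suffice as test vectors. Let $X\in\operatorname{Ref}(\mathcal M)$, so that $\langle X\xi,\eta\rangle=0$ whenever $\eta\perp\mathcal M\xi$. By Lemma~\ref{lem:average}, $\|X-\Delta(X)\|\le2\beta_{\mathcal M}(X)=0$, so $X=(X_\omega)$ is block-diagonal. Fix $n$, let $f\in E_n$ and $a,b\in\mathcal K$, and write $f=p\bar q$ with $p,q\in\ell_2(\Omega_n)$ as in \eqref{eq:factor}. For $l\in L$ and $B\in\mathcal B(\mathcal K)$,
\[
\langle(l\otimes B)(p\otimes a),q\otimes b\rangle=\Big(\sum_{\omega\in\Omega_n}l(\omega)f(\omega)\Big)\langle Ba,b\rangle=0,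
\]
so $q\otimes b\perp\mathcal M(p\otimes a)$ and $0=\langle X(p\otimes a),q\otimes b\rangle=\sum_{\omega\in\Omega_n}f(\omega)\langle X_\omega a,b\rangle$. Thus $\sum_{\omega\in\Omega_n}f(\omega)X_\omega=0$ for all $f\in E_n$. Choose a basis $l_1,\dots,l_d$ of $\ell_\infty(\Omega_n)$ whose first $r$ elements span $L_n$, with dual basis $g_1,\dots,g_d$ of $\ell_1(\Omega_n)$. Then $(X_\omega)_{\omega\in\Omega_n}=\sum_kl_k\otimes B_k$ with $B_k=\sum_{\omega\in\Omega_n}g_k(\omega)X_\omega$. For $k>r$ we have $g_k\in(L_n)_\perp=E_n$, so $B_k=0$. Hence the part of $X$ over $\Omega_n$ lies in $\mathcal M$, and so does the truncation of $X$ to $\Omega_1\sqcup\dots\sqcup\Omega_n$. These truncations converge to $X$ in the WOT, so $X\in\mathcal M$. \qed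

\section{A commutative algebra}\label{sec:algebra}

Placing $L$ in the upper right corner of a $2\times2$ matrix makes it an algebra with zero product, and adjoining the identity gives $\mathcal A$. The counterexample survives in the corner. The point that needs care is hyperreflexivity: vectors in one summand of $H\oplus H$ show that each diagonal entry of $T$ is near a scalar, and a pair of vectors that meets both summands is needed to show that the two scalars are close.

\begin{proof}[Proof of Theorem~\ref{thm:algebra}]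
Write $(a,s)$ for the element of $\mathcal A$ with entries $a\in\mathbb C$, $s\in L$. Then $(a,s)(a',s')=(aa',as'+a's)$, so $\mathcal A$ is a commutative algebra with unit $(1,0)$. If $(a_\gamma,s_\gamma)\to X$ in the WOT, then the scalars $a_\gamma$ converge and $s_\gamma\to X_{12}\in L$, so $\mathcal A$ is WOT-closed.

\emph{Hyperreflexivity.} Let $T=[T_{ij}]\in\mathcal B(H\oplus H)$ and $\beta=\beta_{\mathcal A}(T)$. For a unit vector $x\in H$ we have $\mathcal A(x,0)=\mathbb Cx\oplus0$ and $T(x,0)=(T_{11}x,T_{21}x)$, so $\beta_{\mathbb CI}(T_{11})\le\beta$ and $\|T_{21}\|\le\beta$. Also $\mathcal A(0,x)=Lx\oplus\mathbb Cx$ and $T(0,x)=(T_{12}x,T_{22}x)$, so $\beta_L(T_{12})\le\beta$ and $\beta_{\mathbb CI}(T_{22})\le\beta$. Both $L$ and $\mathbb CI$ are weak-* closed subspaces of $\ell_\infty(\Omega)$. By Theorem~\ref{thm:growth}(a) and (F1) there are $a,b\in\mathbb C$ and $s\in L$ with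
\[
\|T_{11}-aI\|\le3\beta,\qquad\|T_{22}-bI\|\le3\beta,\qquad\|T_{12}-s\|\le3\beta .
\]
Since $L_\perp\supseteq E_1\neq0$, factoring a norm-one element of $L_\perp$ as in \eqref{eq:factor} gives unit vectors $p,q\in H$ with $q\perp Lp$. Put $x=(q,p)/\sqrt2$ and $y=(q,-p)/\sqrt2$, which are unit vectors. For $(a',s')\in\mathcal A$,
\[
\langle(a',s')x,y\rangle=\tfrac12\big(a'\|q\|^2+\langle s'p,q\rangle-a'\|p\|^2\big)=0,
\]
so $y\perp\mathcal Ax$ and $|\langle Tx,y\rangle|\le\beta$, that is,
\[
|\langle T_{11}q,q\rangle+\langle T_{12}p,q\rangle-\langle T_{21}q,p\rangle-\langle T_{22}p,p\rangle|\le2\beta .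
\]
Here $|\langle T_{12}p,q\rangle|\le\beta_L(T_{12})\le\beta$ and $|\langle T_{21}q,p\rangle|\le\beta$, so $|\langle T_{11}q,q\rangle-\langle T_{22}p,p\rangle|\le4\beta$. As $\langle T_{11}q,q\rangle$ is within $3\beta$ of $a$ and $\langle T_{22}p,p\rangle$ is within $3\beta$ of $b$, we get $|a-b|\le10\beta$ and $\|T_{22}-aI\|\le13\beta$. Splitting $T-(a,s)$ into its diagonal and antidiagonal parts,
\[
\|T-(a,s)\|\le\max(3\beta,13\beta)+\max(3\beta,\beta)=16\beta .
\]

\emph{Failure at infinite multiplicity.} Let $\mathcal M=L\,\bar\otimes\,\mathcal B(\mathcal K)$ and $\mathcal N=\mathcal A\,\bar\otimes\,\mathcal B(\mathcal K)$, the latter acting on $(H\otimes\mathcal K)\oplus(H\otimes\mathcal K)$. Let $\tilde T$ have $(1,2)$ entry $T^{(n)}$ and all other entries zero. Suppose $(\eta_1,\eta_2)\perp\mathcal N(\xi_1,\xi_2)$, with both vectors of norm at most one. Testing with $(0,s)\otimes B$ gives $\langle(s\otimes B)\xi_2,\eta_1\rangle=0$, so $\eta_1\perp\mathcal M\xi_2$. Since $\langle\tilde T(\xi_1,\xi_2),(\eta_1,\eta_2)\rangle=\langle T^{(n)}\xi_2,\eta_1\rangle$,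 Proposition~\ref{prop:beta} gives $\beta_{\mathcal N}(\tilde T)\le3\sqrt n$. The map $X\mapsto X_{12}$ is contractive and WOT-continuous and sends $(a,s)\otimes B$ to $s\otimes B$, so it maps $\mathcal N$ into $\mathcal M$. By Proposition~\ref{prop:dist}, $\operatorname{dist}(\tilde T,\mathcal N)\ge\operatorname{dist}(T^{(n)},\mathcal M)\ge n/2$. As $n$ is arbitrary, $\mathcal N$ is not hyperreflexive.
\end{proof}

The unit vectors with $q\perp Lp$ cannot be dispensed with. If $\Omega$ is a single point and $L=\mathbb C$, there are none. The corresponding algebra of matrices $\left(\begin{smallmatrix}a&s\\0&a\end{smallmatrix}\right)$ maps $(x_1,x_2)$ onto $\mathbb C^2$ when $x_2\ne0$ and onto $\mathbb C(x_1,0)$ when $x_2=0$. So its $\operatorname{Ref}$ contains all upper triangular matrices, and it is not even reflexive.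

\begin{thebibliography}{1}

\bibitem{DL}
Kenneth R. Davidson and Rupert H. Levene, \emph{1-Hyperreflexivity and Complete Hyperreflexivity}, arXiv:math/0509182 (2005).

\end{thebibliography}
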